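# Generators of the graded ring of hyperelliptic abelian functions

## Theorem A: generators and relations for $\operatorname{gr}^{KP}A$

**Theorem A.** Let $g\ge 1$ and let $X$ be the nonsingular hyperelliptic curve $y^2=f(x)$, $f(x)=x^{2g+1}+\lambda_1x^{2g}+\cdots+\lambda_{2g+1}$. Let $J(X)$ be its Jacobian, $\Theta$ the theta divisor, $u=(u_1,\dots,u_g)$ the coordinates on the universal cover $\mathbb C^g$ of $J(X)$ for which $du_i$ corresponds to $x^{g-i}dx/(2y)$, and $\sigma(u)$ Klein's sigma function. Put $\partial_i=\partial/\partial u_i$,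
$$\wp_{ij}=-\partial_i\partial_j\log\sigma,\qquad \wp_{i_1\cdots i_k}=\partial_{i_k}\cdots\partial_{i_3}\wp_{i_1i_2},\qquad \zeta_{ij}=-\wp_{ij}.$$
Let $A$ be the ring of meromorphic functions on $J(X)$ with poles only on $\Theta$, and $\mathcal D=\mathbb C[\partial_1,\dots,\partial_g]$. Let $\deg\partial_i=2i-1$ and $\deg\wp_{i_1\cdots i_k}=\sum_m(2i_m-1)$. Let $A_n=0$ for $n<0$ and, for $n\ge 0$, let $A_n$ be the span of $1$ and of all monomials in the $\wp_{i_1\cdots i_k}$ ($k\ge 2$) of total degree $\le n$. Let $\operatorname{gr}^{KP}A=\bigoplus_nA_n/A_{n-1}$.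

*(i)* As a $\mathcal D$-module, $\operatorname{gr}^{KP}A$ is generated by $1\in\operatorname{gr}^{KP}_0A$ and the classes in $\operatorname{gr}^{KP}_{d_{I,J}+g^2}A$ of the determinants
$$(I;J^c)=\det(\zeta_{i_kj_l})_{1\le k,l\le r},\qquad d_{I,J}=\sum_{k=1}^r(2i_k-1)-\sum_{k=r+1}^g(2j_k-1),$$
where $1\le r\le g$, $I=(i_1,\dots,i_r)\in\{1,\dots,g\}^r$, $J=(j_{r+1},\dots,j_g)\in\{1,\dots,g\}^{g-r}$ has pairwise distinct entries, and $J^c=(j_1<\dots<j_r)$ lists $\{1,\dots,g\}\setminus\{j_{r+1},\dots,j_g\}$.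

*(ii)* More precisely, let $H$ have basis $e_1,\dots,e_g,f_1,\dots,f_g$ with $\deg e_i=-(2i-1)$ and $\deg f_i=2i-1$. Put $\omega=\sum_ie_i\wedge f_i$ and $W^k=\wedge^kH/\omega\wedge\wedge^{k-2}H$, and
$$d(P\otimes w)=\sum_i\partial_iP\otimes e_i\wedge w:\ \mathcal D\otimes W^k\to\mathcal D\otimes W^{k+1},\qquad Q=\operatorname{coker}\big(\mathcal D\otimes W^{g-1}\xrightarrow{\,d\,}\mathcal D\otimes W^g\big),\tag{1}$$
graded by $\deg P+\deg w+g^2$. Let $\mathrm{vol}=du_1\wedge\dots\wedge du_g$. Then $e_i\mapsto du_i$, $f_i\mapsto\sum_j\zeta_{ij}du_j$ induces a $\mathcal D$-linear map $\mathrm{ev}:Q\to A\,\mathrm{vol}$, and for every $n$ the map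
$$\mathrm{ev}:\ Q_{\le n}=\bigoplus_{m\le n}Q_m\longrightarrow A_n\,\mathrm{vol}$$
is bijective.

Part (i) was conjectured by Atsushi Nakayashiki in "On Hyperelliptic Abelian Functions of Genus 3", arXiv:0809.3303 (2008), where it is phrased as surjectivity of a graded evaluation map; it is known to hold for $g=1,2,3$. Part (ii) says that the only $\mathcal D$-linear relations among the generators are the obvious ones. A stronger form, Theorem B, is stated and proved in the last section.

## Functions on $J\setminus\Theta$, the KP degree, and the spaces $W^k$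

Write $J=J(X)$. Put $\lambda_0=1$, so $f(x)=\sum_k\lambda_kx^{2g+1-k}$. Let $X^\circ=X\setminus\{\infty\}$, $\iota(x,y)=(x,-y)$, $T^*=\bigoplus_i\mathbb C\,du_i$, and $\Omega^k=A\otimes\wedge^kT^*$ with the exterior differential $d$. The operators $\partial_i$ act on $\Omega^k$ through coefficients. Put $\zeta_i=\partial_i\log\sigma$. It is not a function on $J$, but $d\zeta_i=\sum_j\zeta_{ij}du_j$ lies in $\Omega^1$.

We use two blocks of facts about $\sigma$.

* **(F0)** $\sigma$ is entire, and its zero divisor is the pullback of $\Theta=\{\sum_{k\le g-1}\int_\infty^{P_k}du\}$ with multiplicity one. The divisor $\Theta$ is irreducible and ample, $h^0(J,\mathcal O(\Theta))=1$, and only finitely many $x\in J$ satisfy $\Theta+x=\Theta$.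
* **(F1)** (Jacobi inversion; Baker 1897, Buchstaber–Enolskii–Leykin 1997, after the rescaling $y\to2y$ and reversal of indices.) For generic $P_k=(x_k,y_k)\in X$ and $u=\sum_{k=1}^g\int_\infty^{P_k}du$,
$$\prod_{k=1}^g(z-x_k)=z^g-\sum_{i=1}^g\wp_{1i}(u)z^{g-i}.$$

If $\sigma$ is multiplied by the exponential of a quadratic form, each $\wp_{ij}$ changes by a constant. Since every $\wp_{ij}$ has positive degree, this changes neither the spaces $A_n$ nor the class of $(I;J^c)$ in degree $d_{I,J}+g^2$. So we normalize $\sigma$ so that (F1) holds.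

**The KP filtration.** A derivation $\partial_i$ replaces one factor $\wp_{i_1\cdots i_k}$ of a monomial by $\wp_{i_1\cdots i_ki}$. Hence $\partial_iA_n\subset A_{n+2i-1}$, and clearly $A_mA_n\subset A_{m+n}$; so $\operatorname{gr}^{KP}A$ is a graded ring and a graded $\mathcal D$-module. As $\deg\wp_{ij}\ge2$, $A_0=A_1=\mathbb C$. *Example.* For $g=1$ we have $x=\wp_{11}=\wp$, and $du=dx/2y$ gives $\wp'=2y$. So $(\wp')^2=4f(\wp)$ and $\wp''=2f'(\wp)=6\wp^2+4\lambda_1\wp+2\lambda_2$. In $\operatorname{gr}^{KP}_4A$ this reads $[\wp'']=6[\wp^2]$: the lower terms disappear, and with them the dependence on the curve.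

**The degree of $(I;J^c)$.** Each term of the determinant is a product of entries $\zeta_{i_kj_l}$, of degree $(2i_k-1)+(2j_l-1)$. Since $\sum_{j=1}^g(2j-1)=g^2$, the total degree is $\sum_{k\le r}(2i_k-1)+g^2-\sum_{k>r}(2j_k-1)=d_{I,J}+g^2$. So $(I;J^c)\in A_{d_{I,J}+g^2}$.

**The map $\mathrm{ev}$ is well defined.** The assignment $e_i\mapsto du_i$, $f_i\mapsto d\zeta_i$ extends to an algebra map $\wedge^\bullet H\to\Omega^\bullet$. It kills $\omega$, because $\sum_idu_i\wedge d\zeta_i=\sum_{i,j}\zeta_{ij}\,du_i\wedge du_j=0$ by $\zeta_{ij}=\zeta_{ji}$. So we get maps $\mathrm{ev}:W^k\to\Omega^k$, whose images consist of closed forms. Extend to $\mathcal D\otimes W^g\to\Omega^g=A\,\mathrm{vol}$ by $P\otimes w\mapsto P\cdot\mathrm{ev}(w)$. For $w'\in W^{g-1}$,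
$$\sum_i\partial_i\big(du_i\wedge\mathrm{ev}(w')\big)=d\,\mathrm{ev}(w')=0,$$
so the extended map kills $d(\mathcal D\otimes W^{g-1})$ and factors through $Q$. Expanding the wedge product gives
$$\mathrm{ev}(f_{i_1}\wedge\dots\wedge f_{i_r}\wedge e_{j_{r+1}}\wedge\dots\wedge e_{j_g})=\pm(I;J^c)\,\mathrm{vol},\qquad \mathrm{ev}(e_1\wedge\dots\wedge e_g)=\mathrm{vol}.\tag{2}$$
The elements on the left span $W^g$ and have degrees $d_{I,J}+g^2$ and $0$ in the grading of (1). Therefore
$$\mathrm{ev}(Q_{\le n})\subset A_n\,\mathrm{vol}.\tag{3}$$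

**Why (ii) implies (i).** Let $a\in A_n$. Write $a\,\mathrm{vol}=\mathrm{ev}(x)$ with $x\in Q_{\le n}$, and represent the degree-$n$ component $x_n$ by $\sum_\alpha P_\alpha\otimes w_\alpha$ with $P_\alpha$ homogeneous and each $w_\alpha$ one of the elements in (2). By (3), $\mathrm{ev}(x-x_n)\in A_{n-1}\mathrm{vol}$. So the class of $a$ in $\operatorname{gr}^{KP}_nA$ is $\sum_\alpha\pm P_\alpha\cdot[(I_\alpha;J_\alpha^c)]$, where $(I;J^c)$ is read as $1$ when $r=0$. That is (i). From now on we prove (ii).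

## Genus one and genus two by hand

**Genus one.** Here $W^0=\mathbb C$, $W^1=H=\langle e,f\rangle$, and $Q$ has generators $e,f$ in degrees $-1+1=0$ and $1+1=2$ with the single relation $\partial\otimes e=0$. So $Q=\mathbb C e\oplus\mathcal Df$ has dimension $1$ in degrees $0,2,3,4,\dots$ and $0$ in degree $1$. On the other side $A=\mathbb C[\wp,\wp']$ with $(\wp')^2=4f(\wp)$, with basis $\wp^i,\wp^i\wp'$ of degrees $2i$, $2i+3$: one element in each of the degrees $0,2,3,4,\dots$. Elements of $A_n$ have a pole of order at most $n$, while $\partial^k\wp$ has a pole of order $k+2$. So $\partial^k[\wp]\ne0$ in $\operatorname{gr}^{KP}_{k+2}A$ and spans it. The generators are $1$ and $(1;1)=-\wp$, and the only relation is $\partial\cdot1=0$.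

**Genus two.** Now $\dim W^2=6-1=5$. The elements (2) give $1$, $\zeta_{11}$, $\zeta_{12}=\zeta_{21}$, $\zeta_{22}$ and $\zeta_{11}\zeta_{22}-\zeta_{12}^2$, in degrees $0,2,4,6,8$. The relations come from $W^1=H$:

* $e_2$ and $e_1$ give $\partial_1\cdot1=0$ and $\partial_2\cdot 1=0$, in degrees $1$ and $3$;
* $f_1$ gives $\partial_1\zeta_{12}=\partial_2\zeta_{11}$ in degree $5$;
* $f_2$ gives $\partial_1\zeta_{22}=\partial_2\zeta_{12}$ in degree $7$.

For instance $d(1\otimes f_1)=\partial_1\otimes e_1\wedge f_1+\partial_2\otimes e_2\wedge f_1$, and $\mathrm{ev}(e_1\wedge f_1)=\zeta_{12}\mathrm{vol}$, $\mathrm{ev}(e_2\wedge f_1)=-\zeta_{11}\mathrm{vol}$. There is one second-order syzygy, from $W^0$, in degree $4$. If $0\to\mathcal D\otimes W^0\to\mathcal D\otimes W^1\to\mathcal D\otimes W^2\to Q\to0$ is exact (Lemma 2 below), then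
$$\sum_n\dim Q_n\,q^n=\frac{1-q+q^2-q^3+2q^4-q^5+q^6-q^7+q^8}{(1-q)(1-q^3)}=\frac{(1+q^4)(1+q^5)}{(1-q^2)(1-q^3)},$$
where the last equality follows from $1-q+q^2-q^3+q^4=(1+q^5)/(1+q)$. The right side is $\frac{(1-q^8)(1-q^{10})}{(1-q^2)(1-q^4)(1-q^3)(1-q^5)}$: the Hilbert series of a ring with generators in degrees $2,4,3,5$ and relations in degrees $8,10$. That complete intersection will appear for every genus.

The determinant cannot be dropped. The coefficient of $q^8$ is $2+1+1=4$ (from $1$, $q^4$, $q^5$ times the coefficients of $q^8,q^4,q^3$ in $1/((1-q^2)(1-q^3))$), so by Theorem A $\dim\operatorname{gr}_8^{KP}A=4$. But $1$ and the $\zeta_{ij}$ produce in degree $8$ only the classes of $\wp_{11111111}$, $\wp_{111112}$ and $\wp_{1122}$.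

## From generating $\operatorname{gr}A$ to injecting $Q$

A sensible first attempt uses topology. The variety $J\setminus\Theta$ is smooth and affine with trivial cotangent bundle, and $\Omega^\bullet$ is its algebraic de Rham complex. So Grothendieck's theorem gives $A/\sum_i\partial_iA\cong H^g(J\setminus\Theta,\mathbb C)$, a finite-dimensional space. By the graded Nakayama lemma, a set of homogeneous elements generates a graded, bounded below $\mathcal D$-module $M$ if and only if it spans $M/\sum_i\partial_iM$. So one would like to compute $H^g$ and be done.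

This stops at the passage between $A$ and $\operatorname{gr}A$. Topology computes $A/\sum\partial_iA$, but $A$ is not graded, and without a grading Nakayama fails: for $M=\mathbb C[\partial]/(\partial-1)$ one has $M/\partial M=0$ and $M\ne0$. The module $\operatorname{gr}A$ is graded, but topology does not compute $\operatorname{gr}A/\sum\partial_i\operatorname{gr}A$, which may be bigger. Even if $A$ is generated by given elements, $\operatorname{gr}A$ need not be generated by their classes. For instance let $A=\mathbb C[\partial]$, generated by $1$, and let $A_n$ be the polynomials of degree $\le2n$ in $\partial$. Then $\partial A_n\subset A_{n+1}$, but $\partial\cdot[\partial]$ is the class of $\partial^2$ in $A_2/A_1$, which is zero. So $[\partial^2]\in A_1/A_0$ is not reached from $[1]$. Here the filtration grows too fast compared with the module generated by $[1]$.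

The remedy is to reverse the direction. Instead of proving that the generators generate, prove that the candidate module $Q$, which *is* graded and has explicit relations, **injects** into $A\,\mathrm{vol}$, and that $A_n$ is **no larger** than $Q_{\le n}$. By (3) and a dimension count, bijectivity follows. So we need:

1. the Hilbert series of $Q$ (Lemmas 1–3);
2. the bound $\dim A_n\le\dim Q_{\le n}$ (Propositions 4 and 5);
3. the injectivity of $\mathrm{ev}:Q\to A\,\mathrm{vol}$. It uses all the groups $H^k(J\setminus\Theta)$, $k\le g$ (Proposition 10), and a formal deformation $\nabla=d+\sum p_i\,du_i\wedge$ of the de Rham differential, in which $\partial_i$ becomes multiplication by $-p_i$ (Lemma 11, Proposition 12).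

## Exactness of $\mathcal D\otimes W^\bullet$ and the Hilbert series of $Q$

The following fact from linear algebra is used four times, for $(H,\omega)$ and for $H^1$ of the curve with its symplectic form.

**Lemma 1.** Let $H$ have basis $e_i,f_i$ ($1\le i\le g$) and $\omega=\sum e_i\wedge f_i$. Then $L=\omega\wedge:\wedge^kH\to\wedge^{k+2}H$ is injective for $k\le g-1$.

*Proof.* Let $\Lambda=\sum_i\iota_{f_i}\iota_{e_i}$, where $\iota_{e_i},\iota_{f_i}$ are the contractions with the dual basis. For $g=1$: $L1=e\wedge f$, $\Lambda(e\wedge f)=1$, and $L,\Lambda$ kill $e$ and $f$, so $[\Lambda,L]=1-k$ on $\wedge^k$. For general $g$, $\wedge^\bullet H$ is the tensor product of the algebras for the planes $\langle e_i,f_i\rangle$, and $L,\Lambda$ are sums of even operators acting on one factor each. So $[\Lambda,L]=\sum_i(1-k_i)=g-k$ on $\wedge^kH$. Consequently, on $\wedge^kH$,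
$$[\Lambda^j,L]=\sum_{t=0}^{j-1}\Lambda^{j-1-t}[\Lambda,L]\Lambda^{t}=\sum_{t=0}^{j-1}(g-k+2t)\Lambda^{j-1}=j(g-k+j-1)\Lambda^{j-1}.$$
If $L\alpha=0$ with $\alpha\in\wedge^kH$, $k\le g-1$, then $L\Lambda^j\alpha=-j(g-k+j-1)\Lambda^{j-1}\alpha$ with a nonzero coefficient for every $j\ge1$. So $\Lambda^j\alpha=0$ implies $\Lambda^{j-1}\alpha=0$. Since $\Lambda^j\alpha=0$ for large $j$, we descend to $\alpha=0$. $\square$

**Lemma 2.** The sequence $0\to\mathcal D\otimes W^0\to\dots\to\mathcal D\otimes W^g\to Q\to0$ is exact.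

*Proof.* **Step 1: the complex before dividing by $\omega$.** Let $C^k=\mathcal D\otimes\wedge^kH$ with $d=\sum_i\partial_i\,e_i\wedge$, and $C^k=0$ for $k<0$. Since $\wedge^kH=\bigoplus_b\wedge^{k-b}\langle e\rangle\otimes\wedge^b\langle f\rangle$ and $d$ only touches the $e$-part, $C^\bullet$ is the direct sum over $b$ of copies of the Koszul complex $\mathcal D\otimes\wedge^\bullet\langle e\rangle$ of the regular sequence $\partial_1,\dots,\partial_g$, shifted by $b$. That Koszul complex has cohomology only in position $g$. Hence $H^k(C)=0$ for $k<g$.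

**Step 2: dividing by $\omega$.** Exactness at $Q$ and at $\mathcal D\otimes W^g$ is the definition of $Q$. Let $k<g$, let $w\in\mathcal D\otimes W^k$ satisfy $dw=0$, and lift $w$ to $c\in C^k$. Then $dc=\omega\wedge c'$ with $c'\in C^{k-1}$. Applying $d$, which commutes with $\omega\wedge$, gives $\omega\wedge dc'=0$ with $dc'\in C^k$ and $k\le g-1$. By Lemma 1, $dc'=0$. By Step 1, $c'=dc''$ with $c''\in C^{k-2}$. So $d(c-\omega\wedge c'')=0$, and by Step 1 again $c-\omega\wedge c''\in dC^{k-1}$. Passing to the quotient, $w\in d(\mathcal D\otimes W^{k-1})$; for $k=0$ this says $w=0$. $\square$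

**Lemma 3.**
$$\sum_n\dim Q_n\,q^n=C(q):=\frac{\prod_{i=g+2}^{2g+1}(1-q^{2i})}{\prod_{i=1}^g(1-q^{2i})(1-q^{2i+1})}.\tag{4}$$

*Proof.* Let $\binom{n}{k}_{q^2}$ denote the Gaussian binomial with parameter $q^2$, and $\mathrm{ch}$ the generating function of graded dimensions. The $2g$ degrees in $H$ are $-(2g-1),-(2g-3),\dots,2g-1$. The $q$-binomial theorem $\prod_{k=0}^{n-1}(1+tp^k)=\sum_kp^{k(k-1)/2}\binom nk_pt^k$, with $p=q^2$, $n=2g$, $t=zq^{-(2g-1)}$, gives
$$\prod_{i=1}^g(1+zq^{2i-1})(1+zq^{-(2i-1)})=\sum_kz^kq^{k(k-1)-(2g-1)k}\tbinom{2g}k_{q^2}=\sum_kz^kq^{(k-g)^2-g^2}\tbinom{2g}{k}_{q^2}.$$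
So $\mathrm{ch}\wedge^kH=q^{(k-g)^2-g^2}\binom{2g}k_{q^2}$. Since $\omega$ has degree $0$, Lemma 1 gives $\mathrm{ch}\,W^k=\mathrm{ch}\wedge^kH-\mathrm{ch}\wedge^{k-2}H$ for $k\le g$. The alternating sum telescopes:
$$\sum_{k=0}^g(-1)^{g-k}\mathrm{ch}\,W^k=\mathrm{ch}\wedge^gH-\mathrm{ch}\wedge^{g-1}H.$$
By Lemma 2, with the shift $g^2$ of the grading, and $\binom{2g}{g-1}_{q^2}=\binom{2g}g_{q^2}\frac{1-q^{2g}}{1-q^{2g+2}}$,
$$\mathrm{ch}\,Q=\frac{\binom{2g}g_{q^2}-q\binom{2g}{g-1}_{q^2}}{\prod_{i=1}^g(1-q^{2i-1})}=\binom{2g}g_{q^2}\frac{1-q+q^{2g+1}-q^{2g+2}}{(1-q^{2g+2})\prod_{i=1}^g(1-q^{2i-1})}.$$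
The last numerator is $(1-q)(1+q^{2g+1})$, and $\binom{2g}g_{q^2}=\prod_{i=g+1}^{2g}(1-q^{2i})/\prod_{i=1}^g(1-q^{2i})$. So
$$\mathrm{ch}\,Q=\frac{\prod_{i=g+2}^{2g}(1-q^{2i})\,(1-q)(1+q^{2g+1})}{\prod_{i=1}^g(1-q^{2i})\prod_{i=1}^g(1-q^{2i-1})}.$$
Finally $\prod_{i=1}^g(1-q^{2i+1})=\frac{1-q^{2g+1}}{1-q}\prod_{i=1}^g(1-q^{2i-1})$ and $1-q^{4g+2}=(1-q^{2g+1})(1+q^{2g+1})$ turn this into $C(q)$. $\square$

The numerator of $C(q)$ lists the degrees $2g+4,2g+6,\dots,4g+2$ and the denominator the degrees $2,4,\dots,2g$ and $3,5,\dots,2g+1$. We now find a ring with exactly these generators and relations.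

## The polynomials $U,V,W$ and the upper bound for $\dim A_n$

Put $a_i=\wp_{1i}$, of degree $2i$, and $b_i=\wp_{11i}$, of degree $2i+1$ ($1\le i\le g$). Let $B_n\subset A_n$ be the span of the monomials in $a_i,b_i$ of degree $\le n$, including $1$ for $n\ge0$. Then $B_mB_n\subset B_{m+n}$. We call a polynomial *homogeneous* if it is so in $a,b,\lambda$ and the auxiliary variables $z,w,\zeta$ with $\deg\lambda_i=2i$, $\deg z=\deg w=\deg\zeta=2$. A homogeneous polynomial of degree $n$ in $a,b,\lambda$, evaluated at the given constants $\lambda$, lies in $B_n$.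

**Proposition 4.** $\partial_jB_n\subset B_{n+2j-1}$ for all $j,n$, and $A_n=B_n$ for all $n$.

*Proof.* **Step 1: three polynomials attached to a divisor.** Work at a generic point $u=\sum_k\int_\infty^{P_k}du$ with the $x_k$ distinct and $y_k\ne0$. Identities between elements of $A$ proved there hold in $A$. Let
$$U(z)=\prod_k(z-x_k)=z^g-\sum_ia_iz^{g-i}$$
by (F1), and let $V$ be the interpolation polynomial: $\deg V<g$, $V(x_k)=y_k$. Since $f(x_k)=y_k^2=V(x_k)^2$, $U$ divides $f-V^2$. Put $W=(f-V^2)/U$; it is monic of degree $g+1$ because $\deg V^2\le2g-2$.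

**Step 2: the flow of $U$.** Let $\partial(\zeta)=\sum_j\zeta^{g-j}\partial_j$ and $L_k(\zeta)=U(\zeta)/\big((\zeta-x_k)U'(x_k)\big)$. From $du_i=\sum_kx_k^{g-i}dx_k/2y_k$ we get $\sum_k\frac{x_k^{g-i}}{2y_k}\partial(\zeta)x_k=\zeta^{g-i}$ for all $i$. Lagrange interpolation says $\sum_kx_k^mL_k(\zeta)=\zeta^m$ for $0\le m<g$, so the unique solution is $\partial(\zeta)x_k=2y_kL_k(\zeta)$. Hence
$$\partial(\zeta)U(z)=-\sum_k\partial(\zeta)x_k\,\frac{U(z)}{z-x_k}=-2\sum_k\frac{V(x_k)\,U(\zeta)U(z)}{U'(x_k)(\zeta-x_k)(z-x_k)}.$$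
Now $\frac1{(\zeta-x_k)(z-x_k)}=\frac1{\zeta-z}\Big(\frac1{z-x_k}-\frac1{\zeta-x_k}\Big)$ and $\frac{V(z)}{U(z)}=\sum_k\frac{V(x_k)}{U'(x_k)(z-x_k)}$ give
$$\partial(\zeta)U(z)=-2\,\frac{U(\zeta)V(z)-V(\zeta)U(z)}{\zeta-z}.\tag{5}$$
The coefficient of $\zeta^{g-1}$ on the right is $-2V(z)$, since $U$ is monic of degree $g$ and $\deg V<g$. So $\partial_1U=-2V$. As $\partial_1U=-\sum_i\wp_{11i}z^{g-i}$, we find $V=\frac12\sum_ib_iz^{g-i}$. Thus $U,V$ are homogeneous of degrees $2g$, $2g+1$. Division of $f-V^2$ by the monic polynomial $U$ over $\mathbb C[a,b,\lambda]$ gives a quotient, homogeneous of degree $2g+2$, which represents $W$.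

**Step 3: the flow of $V$.** Differentiate $V(x_k)=y_k$: $(\partial(\zeta)V)(x_k)=\partial(\zeta)y_k-V'(x_k)\partial(\zeta)x_k$. Moreover $2y_k\,\partial(\zeta)y_k=f'(x_k)\,\partial(\zeta)x_k$, and $f=V^2+UW$ gives $f'(x_k)=2y_kV'(x_k)+U'(x_k)W(x_k)$. Hence
$$(\partial(\zeta)V)(x_k)=\frac{U'(x_k)W(x_k)}{2y_k}\,\partial(\zeta)x_k=U'(x_k)W(x_k)L_k(\zeta)=\frac{U(\zeta)W(x_k)}{\zeta-x_k}.$$
As $\partial(\zeta)V(z)$ has degree $<g$ in $z$, this means
$$\partial(\zeta)V(z)=\text{remainder modulo }U(z)\text{ (in }z\text{) of }\ \frac{U(\zeta)W(z)-W(\zeta)U(z)}{\zeta-z}.\tag{6}$$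
The right sides of (5) and (6) are homogeneous of degrees $4g-1$ and $4g$. Taking the coefficient of $\zeta^{g-j}z^{g-i}$, we see that $\partial_ja_i$ and $\partial_jb_i$ are homogeneous polynomials in $a,b,\lambda$ of degrees $2i+2j-1$ and $2i+2j$. This proves $\partial_jB_n\subset B_{n+2j-1}$.

**Step 4: candidates for the remaining $\wp_{ij}$.** Let
$$F(z,w)=\sum_{i=0}^g(zw)^i\big(2\lambda_{2g+1-2i}+\lambda_{2g-2i}(z+w)\big).$$
It is symmetric, homogeneous of degree $4g+2$, of degree $\le g+1$ in each variable, and $F(z,z)=2f(z)$. Let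
$$N(z,w)=F(z,w)-2V(z)V(w)-U(z)W(w)-W(z)U(w).\tag{7}$$
Over $A$, $N(z,z)=2(f-V^2-UW)=0$, so $N=(z-w)M$. Since $N$ is symmetric, $M$ is antisymmetric, so $M(z,z)=0$, and $(z-w)^2$ divides $N$. The quotient has degree $\le g-1$ in each variable. Write
$$\frac{N(z,w)}{(z-w)^2}=\sum_{i,j=1}^g\pi_{ij}\,z^{g-i}w^{g-j}.\tag{8}$$
Dividing $N$ by $(z-w)^2$, monic in $z$, over $\mathbb C[a,b,\lambda,w]$ represents $\pi_{ij}$ by a homogeneous polynomial in $a,b,\lambda$ of degree $(4g-2)-2(2g-i-j)=2i+2j-2$. (For $g=1$: comparing coefficients of $z^2$ in (7) gives $\pi_{11}=w-U(w)=a_1$.)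

**Step 5: $\partial_1\pi_{ij}=\partial_1\wp_{ij}$.** In (6) expand $1/(\zeta-z)=\sum_{k\ge0}z^k\zeta^{-k-1}$. The coefficient of $\zeta^{g-1}$ is $W(z)$ plus a multiple of $U(z)$, so $\partial_1V$ is the remainder of $W$ modulo $U$. That is, $\partial_1V=W-GU$ with $G(z)=z+\kappa$, $\kappa\in A$. Differentiating $V^2+UW=f$ gives $2V(W-GU)-2VW+U\,\partial_1W=0$, so $\partial_1W=2GV$. Therefore
$$\begin{aligned}\partial_1N(z,w)={}&-2\big(W(z)-G(z)U(z)\big)V(w)-2V(z)\big(W(w)-G(w)U(w)\big)\\&+2V(z)W(w)-2U(z)G(w)V(w)-2G(z)V(z)U(w)+2W(z)V(w)\\={}&2\big(G(z)-G(w)\big)\big(U(z)V(w)-V(z)U(w)\big)=2(z-w)\big(U(z)V(w)-V(z)U(w)\big).\end{aligned}$$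
Divide by $(z-w)^2$ and use (5) with $(\zeta,z)$ replaced by $(z,w)$:
$$\sum_{i,j}\partial_1\pi_{ij}\,z^{g-i}w^{g-j}=2\,\frac{U(z)V(w)-V(z)U(w)}{z-w}=-\partial(z)U(w)=\sum_{i,j}\partial_i\wp_{1j}\,z^{g-i}w^{g-j}.$$
Since $\partial_i\wp_{1j}=\partial_1\wp_{ij}$, the claim follows.

**Step 6: $\wp_{ij}-\pi_{ij}$ is constant.** Let $h=\wp_{ij}-\pi_{ij}\in A$; then $\partial_1h=0$. If $h$ were not constant, its polar divisor would be $m\Theta$ with $m\ge1$, as $\Theta$ is irreducible. It would be invariant under translation by the image in $J$ of the line $\mathbb C(1,0,\dots,0)$, an infinite set, contradicting (F0).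

**Step 7: conclusion.** As $2i+2j-2>0$, constants lie in $B_{2i+2j-2}$, so $\wp_{ij}\in B_{2i+2j-2}$. By Step 3, $\wp_{i_1\cdots i_k}\in B_{\deg\wp_{i_1\cdots i_k}}$ for all $k\ge2$. By $B_mB_n\subset B_{m+n}$, every monomial of degree $\le n$ lies in $B_n$. So $A_n\subset B_n$, hence $A_n=B_n$. $\square$

**Proposition 5.** Let $r_j\in\mathbb C[a,b,\lambda]$, $0\le j\le g-1$, be the coefficient of $z^j$ in the remainder of $f-V^2$ modulo $U$, where $U=z^g-\sum a_iz^{g-i}$, $V=\frac12\sum b_iz^{g-i}$, and let $r_j^{(0)}=r_j|_{\lambda=0}$. Then $r^{(0)}_0,\dots,r^{(0)}_{g-1}$ is a regular sequence, $\mathbb C[a,b]/(r^{(0)})$ has Hilbert series $C(q)$ and surjects onto $\operatorname{gr}^{KP}A$, and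
$$\dim A_n\le\dim Q_{\le n}\qquad\text{for all }n.\tag{9}$$

*Proof.* **Step 1: regularity.** The polynomial $r_j$ is homogeneous of degree $4g+2-2j$. The zero set of the $r_j^{(0)}$ in $\mathbb C^{2g}$ is $\{(U,V):U\mid z^{2g+1}-V^2\}$. Stratify by $U=z^mU_1$ with $U_1(0)\ne0$. There are $g-m$ parameters for $U_1$. Modulo $U_1$, $V$ is a square root of the unit $z^{2g+1}$ in the Artinian ring $\mathbb C[z]/(U_1)$, a product of rings $\mathbb C[t]/(t^e)$, in each of which a unit has two square roots: finitely many choices. Modulo $z^m$, since $m\le g$, the condition is $V^2\equiv0$, i.e. $z^{\lceil m/2\rceil}\mid V$, which leaves $\lfloor m/2\rfloor$ parameters. So the stratum has dimension at most $g-m+\lfloor m/2\rfloor\le g$. Thus $g$ homogeneous polynomials of positive degree in $2g$ variables have a zero set of dimension at most $g$. As polynomial rings are Cohen–Macaulay, they form a regular sequence. The degrees of the generators are $2i$ and $2i+1$ ($1\le i\le g$), those of the relations $2i$ ($g+2\le i\le2g+1$),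 so the Hilbert series of the quotient is $C(q)$.

**Step 2: the relations hold in $\operatorname{gr}^{KP}A$.** By Proposition 4, $\mathbb C[a,b]_n\to A_n/A_{n-1}=B_n/B_{n-1}$ is surjective. Let $G=\sum_jh_jr_j^{(0)}$ be homogeneous of degree $n$ with $h_j\in\mathbb C[a,b]$ homogeneous. Every term of $r_j-r_j^{(0)}$ contains some $\lambda_i$, of positive degree. So, after evaluating the constants $\lambda$, all terms of $G-\sum_jh_jr_j$ have degree $<n$ in $a,b$. The $r_j$ vanish in $A$, because $U\mid f-V^2$ there. Hence $G$ maps into $B_{n-1}$, and $\operatorname{gr}^{KP}A$ is a quotient of $\mathbb C[a,b]/(r^{(0)})$.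

**Step 3: counting.** Summing over degrees and using Lemma 3, $\dim A_n\le\sum_{m\le n}[q^m]C(q)=\dim Q_{\le n}$. $\square$

*Example.* For $g=1$: $U=z-a$, $V=b/2$, $r_0=f(a)-b^2/4$, $r_0^{(0)}=a^3-b^2/4$, of degree $6$. For $g=2$ and $\lambda=0$, long division gives $W=z^3+a_1z^2+(a_1^2+a_2)z+\cdots$, with remainder modulo $U$ equal to $(3a_1^2+2a_2)z+\cdots$. So $\partial_1b_1=6a_1^2+4a_2$: in $\operatorname{gr}_4^{KP}A$, $[\wp_{1111}]=6[\wp_{11}^2]+4[\wp_{12}]$.

## Divisors without pairs and the cohomology of $J\setminus\Theta$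

All cohomology has complex coefficients. We use Poincaré duality, the identity $H^*(M/G)=H^*(M)^G$ for a finite group $G$, and, for a closed $Z\subset S$ with complement $U$, the long exact sequence $\cdots\to H^i_c(U)\to H^i_c(S)\to H^i_c(Z)\to H^{i+1}_c(U)\to\cdots$.

**Symmetric powers.** Let $\mathsf H=H^1(X^\circ)=H^1(X)$, of dimension $2g$; note $H^2(X^\circ)=0$. Let $S_m=S^mX^\circ$, a smooth connected variety of dimension $m$ (empty if $m<0$), and $q:(X^\circ)^m\to S_m$. For $h\in\mathsf H$ let $h^{[m]}\in H^1(S_m)$ be the class with $q^*h^{[m]}=\sum_a\mathrm{pr}_a^*h$. We have $H^*(S_m)=\big((\mathbb C\oplus\mathsf H)^{\otimes m}\big)^{\mathfrak S_m}$ with $\mathsf H$ odd, which is $\bigoplus_{j\le m}\wedge^j\mathsf H$. Explicitly, $q^*(h_1^{[m]}\cdots h_j^{[m]})=\sum\mathrm{pr}_{a_1}^*h_1\cdots\mathrm{pr}_{a_j}^*h_j$ over *distinct* $a_1,\dots,a_j$, since products of two classes of $\mathsf H$ on one factor vanish. So for $j\le m$ products of the $h^{[m]}$ give $\wedge^j\mathsf H\cong H^j(S_m)$,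 and $H^j(S_m)=0$ for $j>m$.

**Definition (pairs).** Let $\pi=x:X^\circ\to\mathbb A^1$. A *pair* is a divisor $\pi^*(c)=P+\iota P$ with $x(P)=c$ (equal to $2P$ when $y(P)=0$). Let $U_m\subset S_m$ be the set of divisors containing no pair, and $Z_m=S_m\setminus U_m$. *Example:* $Z_0=Z_1=\emptyset$, and $Z_2\cong\mathbb A^1$ via $c\mapsto\pi^*(c)$.

**Lemma 6.** The Abel–Jacobi map restricts to an isomorphism $U_g\cong J\setminus\Theta$.

*Proof.* The map $S^gX\to J$, $D\mapsto\int_{g\infty}^Ddu$, is surjective. If $D$ contains $\infty$, or a pair (as $P+\iota P\sim2\infty$), then $D$ maps to $\Theta$. So the image of $U_g$ contains $J\setminus\Theta$.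

Let $D\in U_g$. If $D$ were special, it would be bounded by an effective canonical divisor, that is, by a sum of $g-1$ fibres of $x:X\to\mathbb P^1$. If a fibre occurs $k$ times in that sum, the part of $D$ in it, containing no pair, has degree at most $k$. Then $\deg D\le g-1$, a contradiction. So $D$ is non-special and, by Riemann–Roch, $h^0(D)=1$. Hence $D\not\sim D''+\infty$ for every effective $D''$ (equality of divisors is impossible, since $D$ does not contain $\infty$), so $D$ maps to $J\setminus\Theta$. The map on $U_g$ is injective because $h^0(D)=1$. The codifferential at $D$ is $H^0(K)\to H^0(K|_D)$, with kernel $H^0(K-D)=0$, so the differential is invertible. A bijective étale morphism is an isomorphism. $\square$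

*Check for $g=2$.* $\chi(S_2)=1-4+6=3$ and $\chi(Z_2)=1$, so $\chi(J\setminus\Theta)=2$. If $H^k(J\setminus\Theta)\cong W^k$ for $k\le2$ and $0$ beyond, then $\chi=1-4+5=2$, as it should be.

**Lemma 7.** For $m\ge2$ let $\psi:\mathbb A^1\times S_{m-2}\to S_m$, $\psi(c,D')=\pi^*c+D'$. It is proper with image $Z_m$. Let $\alpha_i,\beta_i$ be a symplectic basis of $\mathsf H$ and $\omega_{top}=\sum_i\alpha_i\wedge\beta_i$. For $2\le j\le m$ the Gysin map $\psi_!:\wedge^{j-2}\mathsf H=H^{j-2}(\mathbb A^1\times S_{m-2})\to H^j(S_m)=\wedge^j\mathsf H$ is $\pm\omega_{top}\wedge$.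

*Proof.* **Step 1: properness.** The composite of $c\mapsto\pi^*c\in S_2$ with $S^2\pi:S_2\to S^2\mathbb A^1$ is the proper map $c\mapsto2c$, so $c\mapsto\pi^*c$ is proper. The addition map $S_2\times S_{m-2}\to S_m$ is finite. So $\psi$ is proper. Its image is $Z_m$, which is therefore closed and irreducible of dimension $m-1$. A general element of $Z_m$ contains exactly one pair, so $\psi$ is birational onto $Z_m$.

**Step 2: pullback.** The map $(P,R)\mapsto(P,\iota P,R)$, $X^\circ\times(X^\circ)^{m-2}\to(X^\circ)^m$, lifts $\psi$. Since $\iota^*=-1$ on $\mathsf H$, we have $\mathrm{id}^*h+\iota^*h=0$. So $\psi^*h^{[m]}$ and $h^{[m-2]}$ agree after pullback to $X^\circ\times(X^\circ)^{m-2}$. As $\mathbb A^1\times S_{m-2}$ is a finite quotient of that space, this pullback is injective. So $\psi^*h^{[m]}=h^{[m-2]}$, and $\psi^*$ is the identity of $\wedge^k\mathsf H$ for $k\le m-2$.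

**Step 3: reduction to one class.** The projection formula $\psi_!(\psi^*x)=x\,\psi_!(1)$ shows that on $\wedge^{j-2}\mathsf H$, $j\le m$, $\psi_!$ is multiplication by $z_m=\psi_!(1)\in H^2(S_m)=\wedge^2\mathsf H$. By birationality, $z_m$ is the class of the divisor $Z_m$.

**Step 4: the class $z_m$.** The preimage of $Z_m$ in $(X^\circ)^m$ is the union of the $\Gamma_{ab}=\{P_a=\iota P_b\}$, $a<b$, and $q$ is étale at their generic points. So $q^*Z_m=\sum_{a<b}\Gamma_{ab}$. In $H^2(X^\circ\times X^\circ)=\mathsf H\otimes\mathsf H$ only the $(1,1)$-Künneth component of the graph of $\iota$ survives. As $\iota^*=-1$, it is up to sign that of the diagonal, namely $\pm\sum_i(\alpha_i\times\beta_i-\beta_i\times\alpha_i)$. On the other hand,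
$$q^*\sum_i\alpha_i^{[m]}\beta_i^{[m]}=\sum_i\sum_{a\ne b}\mathrm{pr}_a^*\alpha_i\,\mathrm{pr}_b^*\beta_i=\sum_{a<b}\sum_i(\alpha_i\times\beta_i-\beta_i\times\alpha_i)_{ab},$$
the terms $a=b$ vanishing because $H^2(X^\circ)=0$. Since $q^*$ is injective, $z_m=\pm\omega_{top}$. $\square$

To compute $H^*(U_g)$ from $S_g$ and $Z_g$ we must know $H_c^*(Z_g)$. The variety $Z_g$ is singular, but it is stratified by the number of pairs, and an inductive dimension count suffices.

**Lemma 8.** For $0\le m\le g$ and all $i$: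

1. $H^i_c(S_m)\to H^i_c(Z_m)$ is surjective;
2. $\dim H^i_c(Z_m)=\dim H^{i-2}_c(S_{m-2})$, and for $m\ge2$ the map $\psi^*:H_c^i(Z_m)\to H_c^i(\mathbb A^1\times S_{m-2})$ is an isomorphism.

*Proof.* For $m=0,1$ both $Z_m$ and $S_{m-2}$ are empty. Let $m\ge2$ and assume the lemma for smaller values.

**Step 1: stratification of $Z_m$.** Every $D\in S_m$ is uniquely $\pi^*E+D'$ with $D'$ containing no pair: over each $c$ remove as many pairs as possible. The map $S^k\mathbb A^1\times S_{m-2k}\to S_m$, $(E,D')\mapsto\pi^*E+D'$, is proper. Indeed $E\mapsto\pi^*E$ composed with $S^{2k}\pi$ is the finite map $E\mapsto2E$, and addition of divisors is finite. So the divisors with at least $k$ pairs form a closed set. The full preimage of the locus $Y_k$ of divisors with exactly $k$ pairs is $S^k\mathbb A^1\times U_{m-2k}$. Hence $S^k\mathbb A^1\times U_{m-2k}\to Y_k$ is a proper continuous bijection, so a homeomorphism, and $S^k\mathbb A^1=\mathbb A^k$.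

**Step 2: upper bound.** The long exact sequences of the filtration of $Z_m$ by closed subsets give
$$\dim H^i_c(Z_m)\le\sum_{k\ge1}\dim H^i_c(Y_k)=\sum_{k\ge1}\dim H^{i-2k}_c(U_{m-2k}).$$
By (1) for $l<m$, the sequences $0\to H^i_c(U_l)\to H^i_c(S_l)\to H^i_c(Z_l)\to0$ are exact, and by (2) $\dim H^i_c(U_l)=\dim H^i_c(S_l)-\dim H^{i-2}_c(S_{l-2})$. The sum telescopes to $\dim H^{i-2}_c(S_{m-2})$.

**Step 3: lower bound.** The composite
$$H^i_c(S_m)\to H^i_c(Z_m)\to H^i_c(\mathbb A^1\times S_{m-2})\cong H^{i-2}_c(S_{m-2})$$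
is $\psi^*$. It is Poincaré dual to $\psi_!:H^{j-2}(\mathbb A^1\times S_{m-2})\to H^j(S_m)$ with $j=2m-i$. The source vanishes unless $0\le j-2\le m-2\le g-2$. In that range $\psi_!=\pm\omega_{top}\wedge$ is injective by Lemmas 7 and 1. So $\psi_!$ is always injective, and the composite is surjective. Hence the second arrow is surjective, and by Step 2 it is an isomorphism. So the first arrow is surjective. $\square$

**Corollary 9.** For $0\le j\le g$ the restriction $\wedge^j\mathsf H=H^j(S_g)\to H^j(J\setminus\Theta)$ is surjective with kernel $\omega_{top}\wedge\wedge^{j-2}\mathsf H$, and $H^j(J\setminus\Theta)=0$ for $j>g$.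

*Proof.* For $g=1$, $U_1=X^\circ$ and the statement is clear. Let $g\ge2$. By Lemma 8 the sequences $0\to H^i_c(U_g)\to H^i_c(S_g)\xrightarrow{\psi^*}H^i_c(\mathbb A^1\times S_{g-2})\to0$ are exact. Their Poincaré duals are $0\to H^{j-2}(\mathbb A^1\times S_{g-2})\xrightarrow{\psi_!}H^j(S_g)\to H^j(U_g)\to0$. Insert Lemmas 6 and 7; for $j>g$ the middle term is $0$. $\square$

**Proposition 10.** $\mathrm{ev}$ induces isomorphisms $W^k\cong H^k(\Omega^\bullet,d)$ for $0\le k\le g$.

*Proof.* **Step 1: de Rham.** By Grothendieck's algebraic de Rham theorem $H^k(\Omega^\bullet,d)=H^k(J\setminus\Theta)$.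

**Step 2: the classes $[du_i],[d\zeta_i]$ form a basis of $H^1$.** By Corollary 9, $\dim H^1=2g$, so it suffices to show independence. Let $\sum a_idu_i+\sum b_id\zeta_i=dh$ with $h\in A$. Then $h=\sum a_iu_i+\sum b_i\partial_i\sigma/\sigma+\mathrm{const}$, so $h$ has at most a simple pole along $\Theta$, and $h\in H^0(J,\mathcal O(\Theta))=\mathbb C$. Thus $\sum b_i\partial_i\sigma=(c-\sum a_iu_i)\sigma$ for a constant $c$. Integrating this equation along the direction $b$, $\sigma(u+tb)$ is $\sigma(u)$ times a nowhere vanishing function. If $b\ne0$, $\Theta$ would be invariant under the infinitely many translations by the images of $tb$, contradicting (F0). So $b=0$, then $(c-\sum a_iu_i)\sigma=0$, and $a=0$.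

**Step 3: the relation is the right one.** Restriction to $J\setminus\Theta$ is a ring map, so Corollary 9 says $H^k(J\setminus\Theta)=\wedge^kH^1/\omega_{top}\wedge\wedge^{k-2}H^1$ for $k\le g$. By Step 2, $e_i\mapsto[du_i]$, $f_i\mapsto[d\zeta_i]$ identifies $H$ with $H^1$. If $g\ge2$, the image $\sum[du_i]\wedge[d\zeta_i]$ of $\omega$ is a nonzero element of $\wedge^2H^1$. It lies in the kernel $\mathbb C\omega_{top}$ of $\wedge^2H^1\to H^2$, because the form $\sum du_i\wedge d\zeta_i$ is zero. So it is a nonzero multiple of $\omega_{top}$, and $W^k\cong H^k$. If $g=1$, $W^0=\mathbb C$ and $W^1=H$, and there is nothing more to check. $\square$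

## The twisted differential $d+\sum p_i\,du_i\wedge$ and injectivity of $\mathrm{ev}$

Proposition 10 concerns the fibre of the problem at $\partial_1=\dots=\partial_g=0$. To reach higher order in $\partial$ we introduce formal parameters. Let $p_1,\dots,p_g$ be variables, $p=\sum_ip_ie_i$, let $\Omega^k[[p]]$ be the formal power series in the $p_i$ with coefficients in $\Omega^k$, and
$$\nabla=d+\sum_ip_i\,du_i\wedge.$$
Then $\nabla^2=0$. Extend $\mathrm{ev}$ to a $\mathbb C[[p]]$-linear map $W^k[[p]]\to\Omega^k[[p]]$. As $d\,\mathrm{ev}(w)=0$,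
$$\nabla\,\mathrm{ev}(w)=\mathrm{ev}(p\wedge w).\tag{10}$$

**Lemma 11.** If $v\in W^g[[p]]$ and $\mathrm{ev}(v)=\nabla\eta$ for some $\eta\in\Omega^{g-1}[[p]]$, then $v\in p\wedge W^{g-1}[[p]]$.

*Proof.* Subscripts denote components of given ordinary degree in $p$. We construct inductively $w_r\in W^{g-1}\otimes\mathbb C[p]_r$ and $\xi_r\in\Omega^{g-2}\otimes\mathbb C[p]_r$ such that
$$v^{(r)}=v-p\wedge\sum_{s<r}w_s,\qquad\eta^{(r)}=\eta-\sum_{s<r}\big(\mathrm{ev}(w_s)+\nabla\xi_s\big)$$
satisfy $\mathrm{ev}(v^{(r)})=\nabla\eta^{(r)}$, with $\eta^{(r)}$ of order $\ge r$ in $p$. For $r=0$ nothing is required beyond the hypothesis.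

**Step 1: low components of $v^{(r)}$ vanish.** Given stage $r$, compare components of $\mathrm{ev}(v^{(r)})=\nabla\eta^{(r)}$. In degree $s<r$ we get $\mathrm{ev}(v^{(r)}_s)=0$, and in degree $r$ we get $\mathrm{ev}(v^{(r)}_r)=d\eta^{(r)}_r$. In both cases the coefficients are exact forms. Since $W^g\to H^g(\Omega^\bullet)$ is injective (Proposition 10), $v^{(r)}_s=0$ for all $s\le r$. In particular $d\eta_r^{(r)}=0$.

**Step 2: correct $\eta^{(r)}$.** By Proposition 10 for $k=g-1$, $\eta_r^{(r)}=\mathrm{ev}(w_r)+d\xi_r$ for some $w_r,\xi_r$ (with $\Omega^{-1}=0$ if $g=1$). Then $\eta^{(r+1)}=\eta^{(r)}-\mathrm{ev}(w_r)-\nabla\xi_r$ has order $\ge r+1$. By (10) and $\nabla^2=0$, $\nabla\eta^{(r+1)}=\mathrm{ev}(v^{(r)}-p\wedge w_r)=\mathrm{ev}(v^{(r+1)})$.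

**Step 3: limit.** By Step 1, $v-p\wedge\sum_{s<r}w_s$ has order $>r$ for every $r$. So $v=p\wedge\sum_rw_r$. $\square$

**Proposition 12.** $\mathrm{ev}:Q\to A\,\mathrm{vol}$ is injective.

*Proof.* **Step 1: $\partial_i$ becomes $-p_i$.** Let $\eta\in\Omega^g[[p]]$ and let $\iota_i$ be contraction with $\partial_i$. Cartan's formula gives $d(\iota_i\eta)=\partial_i\eta$ (coefficientwise, since $d\eta=0$). Contracting $du_j\wedge\eta=0$ gives $du_j\wedge\iota_i\eta=\delta_{ij}\eta$. Hence
$$\nabla(\iota_i\eta)=\partial_i\eta+p_i\eta,\qquad\text{so}\qquad\partial_i\eta\equiv-p_i\eta\pmod{\nabla\Omega^{g-1}[[p]]}.$$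
The subspace $\nabla\Omega^{g-1}[[p]]$ is stable under multiplication by $p_j$ and under the coefficientwise $\partial_j$. By induction on the degree of $P$,
$$P(\partial)\eta\equiv P(-p)\eta\pmod{\nabla\Omega^{g-1}[[p]]}\qquad\text{for all }P\in\mathcal D.\tag{11}$$

**Step 2: from a relation to Lemma 11.** Let $x=\sum_\alpha P_\alpha(\partial)\otimes w_\alpha\in\mathcal D\otimes W^g$ with $\mathrm{ev}(x)=\sum_\alpha P_\alpha(\partial)\,\mathrm{ev}(w_\alpha)=0$. By (11), $\mathrm{ev}\big(\sum_\alpha P_\alpha(-p)w_\alpha\big)\in\nabla\Omega^{g-1}[[p]]$. By Lemma 11, $\sum_\alpha P_\alpha(-p)w_\alpha\in p\wedge W^{g-1}[[p]]$.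

**Step 3: back to polynomials.** Replace $p$ by $-p$: $\sum_\alpha P_\alpha(p)w_\alpha\in p\wedge W^{g-1}[[p]]$. The left side is a polynomial and $p\wedge$ raises the $p$-degree by one, so comparing the finitely many homogeneous components gives $\sum_\alpha P_\alpha(p)w_\alpha\in p\wedge W^{g-1}[p]$. With $p_i$ read as $\partial_i$ this says $x\in d(\mathcal D\otimes W^{g-1})$, i.e. $x=0$ in $Q$. $\square$

Step 3 is where it matters that the differential of (1) is linear in $\partial$: a formal solution near $p=0$ then yields a polynomial one.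

## Dimension count: end of the proof of Theorem A

By (3) and Proposition 12, $\mathrm{ev}$ maps $Q_{\le n}$ injectively into $A_n\,\mathrm{vol}$. By (9), $\dim A_n\le\dim Q_{\le n}<\infty$. So $\mathrm{ev}:Q_{\le n}\to A_n\,\mathrm{vol}$ is bijective for every $n$. This is (ii), and (i) was deduced from it above. $\blacksquare$

## Theorem B: minimal resolution, all generating sets, and arbitrary $f$

Let $\mathrm{ev}^{gr}:\mathcal D\otimes W^g\to\operatorname{gr}^{KP}A\otimes\wedge^gT^*$ be the graded map induced by $\mathrm{ev}$. We keep $r_j$, $r_j^{(0)}$ from Proposition 5, and put $\mathcal D_+=(\partial_1,\dots,\partial_g)$.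

**Theorem B.** Let $X$ be nonsingular of genus $g\ge1$.

1. (Resolution) $0\to\mathcal D\otimes W^0\to\dots\to\mathcal D\otimes W^g\xrightarrow{\mathrm{ev}^{gr}}\operatorname{gr}^{KP}A\otimes\wedge^gT^*\to0$ is the minimal graded free resolution. The analogous sequence with $A=\bigcup_nA_n$ in place of $\operatorname{gr}^{KP}A$ is exact. In particular $A\cong\operatorname{gr}^{KP}A\cong Q$ as $\mathcal D$-modules, so the $\mathcal D$-module $A$ does not depend on $X$.
2. (Classification of generators) The classes in $\operatorname{gr}^{KP}A$ of a set of homogeneous linear combinations of $1$ and the $(I;J^c)$ generate $\operatorname{gr}^{KP}A$ if and only if the corresponding elements span $W^g$. The minimal number of homogeneous generators is $\dim W^g=\binom{2g}g-\binom{2g}{g-2}$.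
3. $H^k(\operatorname{gr}^{KP}A\otimes\wedge^\bullet T^*,d)\cong W^k$ as graded spaces for $0\le k\le g$. The Hilbert series of $\operatorname{gr}^{KP}A$ is $C(q)$, and $\operatorname{gr}^{KP}A\cong\mathbb C[a,b]/(r_0^{(0)},\dots,r_{g-1}^{(0)})$.
4. (Arbitrary $f$) Let $R=\mathbb C[\lambda,a,b]/(r_0,\dots,r_{g-1})$. Formulas (5), (6) define commuting $\mathbb C[\lambda]$-derivations $\partial_j$ of $R$, (8) defines $\zeta_{ij}:=-\pi_{ij}\in R$, and with these $\mathrm{ev}:Q\otimes\mathbb C[\lambda]\to R\otimes\wedge^gT^*$ is an isomorphism. Hence for every $\lambda^0\in\mathbb C^{2g+1}$, possibly with singular $f$, $\mathrm{ev}:Q\to R_{\lambda^0}\otimes\wedge^gT^*$ is an isomorphism carrying $Q_{\le n}$ onto the elements of degree $\le n$, where $R_{\lambda^0}=R/(\lambda-\lambda^0)R$ is the coordinate ring of the affine scheme $\{V^2+UW=f\}$.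

The equality $A=\bigcup_nA_n$ is part of calling $A_\bullet$ a filtration of $A$. Here is a proof from what we have; it also identifies $R_{\lambda^0}$ for nonsingular curves.

**Lemma 13.** If $\lambda^0$ is the parameter of a nonsingular $X$, the map $R_{\lambda^0}\to A$ sending $a_i,b_i$ to $\wp_{1i},\wp_{11i}$ is an isomorphism. In particular $A=\bigcup_nB_n=\bigcup_nA_n$.

*Proof.* **Step 1: $M=\operatorname{Spec}R_{\lambda^0}$ is smooth.** Its points are the $(U,V)$ with $U\mid f-V^2$. At such a point put $W=(f-V^2)/U$. The differential of the remainder map $(U,V)\mapsto(f-V^2\bmod U)$ is $(\dot U,\dot V)\mapsto-(W\dot U+2V\dot V)\bmod U$, where $\dot U,\dot V$ run through all polynomials of degree $<g$. It is surjective unless $U,V,W$ have a common root, which would be a double root of $f=V^2+UW$. So $M$ is smooth of dimension $g$.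

**Step 2: $\Phi=(a,b):J\setminus\Theta\to M$ is bijective.** Identify $J\setminus\Theta$ with $U_g$ (Lemma 6). The coefficients of $U$ and $V$ are regular there. So the identities $U=\prod(z-x_k)$, $V(x_k)=y_k$, valid for generic $D=\sum P_k$, hold for all $D\in U_g$, as one sees on $q^{-1}(U_g)$. Hence $D=\sum(x_k,V(x_k))$ is determined by $(U,V)$, and $\Phi$ is injective. Conversely, let $U\mid f-V^2$ and $D=\sum(c_k,V(c_k))$ with $c_k$ the roots of $U$ with multiplicity; these points lie on $X^\circ$. First, if $c$ is a root of $U$ with $V(c)=0$, it is a simple root: otherwise $(z-c)^2$ divides $f-V^2$ and $V^2$, hence $f$. Second, if $D$ contained a pair over $c$, then $V(c)=-V(c)=0$ and $c$ would be a multiple root of $U$, which was just excluded. So $D\in U_g$. Let $\Phi(D)=(U,V_1)$. Then $V_1(c_k)=V(c_k)$ and $(V-V_1)(V+V_1)\equiv0$ modulo $U$. At a root $c$ with $V(c)\ne0$ the factor $V+V_1$ is a unit, so $V\equiv V_1$ to the multiplicity of $c$. At a root with $V(c)=0$ the multiplicity is $1$ and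 $V(c)=V_1(c)$. Hence $V=V_1$.

**Step 3: conclusion.** $M$ is smooth and the bijective image of an irreducible variety, so it is irreducible and normal. A bijective morphism onto a normal variety in characteristic $0$ is birational and quasi-finite, hence an isomorphism by Zariski's main theorem. So $R_{\lambda^0}\cong A$. The image is $\bigcup_nB_n$, which is $\bigcup_nA_n$ by Proposition 4. $\square$

*Proof of Theorem B.* **Part 1.** By Theorem A, $Q_n=Q_{\le n}/Q_{\le n-1}\cong\operatorname{gr}_n^{KP}A\otimes\wedge^gT^*$ compatibly with $\mathcal D$, and $Q\cong\bigcup_nA_n\,\mathrm{vol}=A\,\mathrm{vol}$. Insert this in Lemma 2. The differentials have entries in $\mathcal D_+$, so the graded resolution is minimal.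

**Part 2.** By minimality $Q/\mathcal D_+Q=W^g$. Under $Q\cong\operatorname{gr}^{KP}A\otimes\wedge^gT^*$ the class of $(I;J^c)$ corresponds to the spanning element in (2), up to sign. As $Q$ is bounded below and $\mathcal D_+$ has positive degrees, the graded Nakayama lemma says that homogeneous elements generate $Q$ if and only if their images span $W^g$. The dimension of $W^g$ follows from Lemma 1.

**Part 3.** The complex $(\operatorname{gr}^{KP}A\otimes\wedge^\bullet T^*,d)$ is the Koszul complex of $\partial_1,\dots,\partial_g$ on $\operatorname{gr}^{KP}A$. Give $du_i$ degree $-(2i-1)$ and shift total degrees by $g^2$. Matching $a\,du_K$ with $(a\,\mathrm{vol})\otimes\epsilon_{K^c}$, where $\epsilon_j$ has degree $2j-1$, identifies it, up to signs and with compatible gradings, with the Koszul complex computing $\operatorname{Tor}^{\mathcal D}_\bullet(\mathbb C,Q)$; so its $H^k$ is $\operatorname{Tor}^{\mathcal D}_{g-k}(\mathbb C,Q)$. The minimal resolution of Part 1, whose term in position $g-k$ is $\mathcal D\otimes W^k$,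 computes this as $W^k$. By Theorem A, $\dim\operatorname{gr}^{KP}_nA=\dim Q_n$, so the Hilbert series is $C(q)$. The surjection $\mathbb C[a,b]/(r^{(0)})\to\operatorname{gr}^{KP}A$ of Proposition 5 goes between spaces with equal Hilbert series, so it is an isomorphism.

**Part 4, Step 1: $R$ is free over $\mathbb C[\lambda]$.** Modulo $\lambda$ the $r_j$ become $r_j^{(0)}$. So by Proposition 5 $\lambda_1,\dots,\lambda_{2g+1},r_0,\dots,r_{g-1}$ is a regular sequence in $\mathbb C[\lambda,a,b]$. Its members are homogeneous of positive degree, so it is regular in any order, and $\lambda$ is a regular sequence on $R$. Hence $\operatorname{Tor}_1^{\mathbb C[\lambda]}(\mathbb C,R)=0$. Lift a homogeneous basis of $R/(\lambda)R$ to get a graded free module $F\to R$, surjective by Nakayama; its kernel $K$ satisfies $K/(\lambda)K=0$, so $K=0$. Consequently an element of $R$ that vanishes in $R_{\lambda^0}$ for a Zariski dense set of $\lambda^0$ is zero: its coordinates are polynomials in $\lambda$ vanishing on that set.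 We apply this to the nonsingular $\lambda^0$.

**Part 4, Step 2: $\zeta_{ij}$ and the derivations.** In $R$ we have $V^2+UW=f$, with $W$ the polynomial quotient. So $N(z,z)=0$, and as in Step 4 of Proposition 4 ($2$ is invertible) $N$ is divisible by $(z-w)^2$ in $R[z,w]$. Thus $\pi_{ij}\in R$ is defined by (8), and it is symmetric because $N$ is. The polynomial formulas (5), (6) define derivations $\delta_j$ of $\mathbb C[\lambda,a,b]$ over $\mathbb C[\lambda]$. For nonsingular $\lambda^0$, evaluation in $A$ turns $\delta_j$ into $\partial_j$, and $R_{\lambda^0}\to A$ is injective by Lemma 13. So for $r$ in the ideal $(r_0,\dots,r_{g-1})$ the element $\delta_jr$ vanishes in $R_{\lambda^0}$ for every nonsingular $\lambda^0$. By Step 1, $\delta_jr=0$ in $R$, so $\delta_j$ descends to a derivation $\partial_j$ of $R$. In the same way $[\partial_i,\partial_j]=0$ on $R$. Also $\partial_k\zeta_{ij}=\partial_j\zeta_{ik}$ in $R$, because for nonsingular $\lambda^0$ the function $\pi_{ij}$ differs from $\wp_{ij}$ by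 a constant. Symmetry of $\zeta_{ij}$ kills $\omega$, and the last identity says that $\sum_j\zeta_{ij}du_j$ is closed. So $\mathrm{ev}:Q\otimes\mathbb C[\lambda]\to R\otimes\wedge^gT^*$ is well defined, as in the case of $A$, and it is graded.

**Part 4, Step 3: reduction modulo $\lambda$.** Fix a nonsingular $\lambda^0$. For a homogeneous polynomial in $a,b,\lambda$ of degree $n$, setting $\lambda=0$ gives the top-degree part of its specialization at $\lambda^0$. So the isomorphism $R/(\lambda)R=\mathbb C[a,b]/(r^{(0)})\cong\operatorname{gr}^{KP}A$ of Part 3 intertwines the $\partial_j$. It sends $\zeta_{ij}=-\pi_{ij}$ to the class of $-\wp_{ij}$, since constants have degree $0<2i+2j-2$. Hence $\mathrm{ev}$ modulo $(\lambda)$ is the map $Q\to\operatorname{gr}^{KP}A\otimes\wedge^gT^*$ induced by $\mathrm{ev}^{gr}$, an isomorphism by Part 1.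

**Part 4, Step 4: lifting and specializing.** $Q\otimes\mathbb C[\lambda]$ and $R\otimes\wedge^gT^*$ are graded free over $\mathbb C[\lambda]$, bounded below, with finite-dimensional graded pieces. By graded Nakayama $\mathrm{ev}$ is surjective. As the target is free, the kernel $K$ is a graded direct summand, and $K/(\lambda)K$ is the kernel of $\mathrm{ev}$ modulo $(\lambda)$, which is zero; so $K=0$. Thus $\mathrm{ev}$ is an isomorphism. Specialize at any $\lambda^0$ to get the isomorphism $Q\to R_{\lambda^0}\otimes\wedge^gT^*$. Since $\mathrm{ev}$ is graded and the $\lambda_i$ have positive degree, the components of degree $\le n$ of $Q\otimes\mathbb C[\lambda]$ and of $R\otimes\wedge^gT^*$ specialize onto $Q_{\le n}$ and onto the elements of degree $\le n$, so $\mathrm{ev}$ carries one onto the other. Finally, in the scheme $\{V^2+UW=f\}$ with $U$ monic of degree $g$, $\deg V<g$ and $W$ monic of degree $g+1$, the polynomial $W$ is determined as the quotient of $f-V^2$ by $U$, and the remaining equations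 are $r_0=\dots=r_{g-1}=0$. So its coordinate ring is $R_{\lambda^0}$. $\blacksquare$
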